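\title{An $\mathbb R$-factorizable group whose square is not $\mathbb R$-factorizable}

\begin{abstract}
A topological group is $\mathbb R$-factorizable if every continuous real-valued function on it factors through a continuous homomorphism to a second-countable group. We show in ZFC that for every $n\ge 1$ there is a Hausdorff group $G$ of exponent $2$, with a base at zero consisting of open subgroups, such that $G^n$ is Lindel\"of and $\mathbb R$-factorizable while $G^{n+1}$ is not $\mathbb R$-factorizable. The case $n=1$ shows that the square of an $\mathbb R$-factorizable group need not be $\mathbb R$-factorizable. The group consists of finitely supported functions from the Cantor set to $\mathbb F_2^{\,n+1}$, and the difference between $G^n$ and $G^{n+1}$ comes from the fact that any $n$ vectors of this space lie in a hyperplane while a basis does not.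
\end{abstract}

\section{Introduction}\label{sec:intro}

A topological group $G$ is \emph{$\mathbb R$-factorizable} if for every continuous function $f\colon G\to\mathbb R$ there are a second-countable topological group $M$, a continuous homomorphism $h\colon G\to M$ and a continuous function $\varphi\colon M\to\mathbb R$ such that $f=\varphi\circ h$. The group $G$ may be very large, and the definition asks that each single continuous function use only a countable part of the group topology. A second-countable group is $\mathbb R$-factorizable, with $h$ the identity map. A discrete group $G$ is $\mathbb R$-factorizable only if it is countable: if the indicator function of the identity element equals $\varphi\circ h$, then the open set $\{z:\varphi(z)>1/2\}$ has a one-point preimage under $h$, so $h$ is injective and $h(G)$ is a discrete subspace of a second-countable space.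

The following question is posed in \cite{RS}.

\begin{quote}
\emph{If $G$ is an $\mathbb R$-factorizable group, must $G\times G$, with the product topology, be $\mathbb R$-factorizable?}
\end{quote}

There are reasons to expect a positive answer. If $f_1=\varphi_1\circ h_1$ and $f_2=\varphi_2\circ h_2$, then $(x,y)\mapsto f_1(x)f_2(y)$ factors through $h_1\times h_2$, whose target is again second-countable. Finite sums and uniform limits of sequences of factorizable functions are factorizable: take the diagonal product $h$ of the countably many homomorphisms involved, with the image of $h$ as the target group. So every uniform limit of finite sums of products $f_1(x)f_2(y)$ factors, and for a compact Hausdorff $\mathbb R$-factorizable group the Stone--Weierstrass theorem says that these are all the continuous functions on $G\times G$. Without compactness, however, a continuous function of two variables need not be assembled from countably many functions of one variable, and the answer to the question is negative.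

Recall that a space is \emph{Lindel\"of} if every open cover has a countable subcover; that a family of sets is \emph{locally finite} if every point has a neighborhood meeting only finitely many of them; and that the \emph{character} of a topological group is the least cardinality of a neighborhood base at its identity element. A nontrivial group has \emph{exponent $2$} if every element is its own inverse; such a group is abelian. We write $\mathfrak c=2^{\aleph_0}$ and work in ZFC.

\begin{theorem}\label{thm:main}
Let $n\ge1$. There is a Hausdorff topological group $G$ of exponent $2$, with $|G|=\mathfrak c$ and with a neighborhood base at $0$ consisting of open subgroups, such that: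
\begin{itemize}
\item[(I)] $G^n$ is Lindel\"of and $\mathbb R$-factorizable.
\item[(II)] There is a continuous function $f\colon G^{n+1}\to\{0,1\}$ that does not factor as $f=\varphi\circ h$ with $h\colon G^{n+1}\to M$ a continuous homomorphism to a topological group $M$ (Hausdorff or not) of character less than $\mathfrak c$ and $\varphi\colon M\to\mathbb R$ continuous. In particular, $G^{n+1}$ is not $\mathbb R$-factorizable. Moreover, $G^{n+1}$ contains a locally finite disjoint family of $\mathfrak c$ nonempty open sets.
\end{itemize}
Consequently, for $m\ge1$, the group $G^m$ is $\mathbb R$-factorizable if and only if $m\le n$.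
\end{theorem}

For $n=1$ this is a Lindel\"of, $\mathbb R$-factorizable, Hausdorff abelian group of exponent $2$ whose square is not $\mathbb R$-factorizable.

Section~\ref{sec:control} translates factorization into a statement about how many open subgroups a function needs. Section~\ref{sec:model} shows the mechanism on two subspaces of the Cantor set with a refined topology and explains what must be added to obtain a group. The group is built in Sections~\ref{sec:thin} and~\ref{sec:group}, and its properties are proved in Sections~\ref{sec:lindelof}--\ref{sec:nofactor}.

\section{Functions controlled by open subgroups}\label{sec:control}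

Let $E$ be an abelian group and $\mathcal B$ a nonempty family of subgroups such that the intersection of any two members of $\mathcal B$ contains a member of $\mathcal B$. Then the cosets $p+N$ with $p\in E$, $N\in\mathcal B$ form a base of a group topology on $E$, in which $\mathcal B$ is a base at $0$. This topology is Hausdorff if and only if $\bigcap\mathcal B=\{0\}$, and the subgroups $N^m$ with $N\in\mathcal B$ form a base at $0$ of $E^m$. An open subgroup is closed, since its complement is a union of cosets.

In such a group a function $f\colon E\to\mathbb R$ is continuous when for every point $p$ and every $\varepsilon>0$ some open subgroup $N$ keeps the values of $f$ on $p+N$ within $\varepsilon$ of $f(p)$. Factorization is a matter of how many subgroups are needed for all points together. We say that a family $\mathcal N$ of subgroups of $E$ \emph{controls} $f$ if for every $p\in E$ and $\varepsilon>0$ there is $N\in\mathcal N$ such that $|f(q)-f(p)|<\varepsilon$ for all $q\in p+N$.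

\begin{lemma}\label{lem:control}
Let $E$ be an abelian topological group with a base $\mathcal B$ at $0$ consisting of open subgroups, and let $f\colon E\to\mathbb R$.
\begin{itemize}
\item[(a)] If $f=\varphi\circ h$, where $h\colon E\to M$ is a continuous homomorphism to a topological group of character $\kappa$ and $\varphi\colon M\to\mathbb R$ is continuous, then $f$ is controlled by a family $\mathcal N\subset\mathcal B$ with $|\mathcal N|\le\kappa$.
\item[(b)] If $f$ is controlled by a countable family $\mathcal N$ of open subgroups of countable index, then $f=\varphi\circ h$ for a continuous homomorphism $h$ to a second-countable group $M$ and a continuous $\varphi\colon M\to\mathbb R$.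
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\{U_i:i\in I\}$ be a base at the identity of $M$ with $|I|=\kappa$. For each $i$ choose $N_i\in\mathcal B$ with $h(N_i)\subset U_i$, and let $\mathcal N=\{N_i:i\in I\}$. Given $p$ and $\varepsilon$, the sets $h(p)U_i$ form a base at $h(p)$, so for some $i$ we have $|\varphi(z)-\varphi(h(p))|<\varepsilon$ for all $z\in h(p)U_i$. If $q=p+u$ with $u\in N_i$, then $h(q)=h(p)h(u)\in h(p)U_i$, and therefore $|f(q)-f(p)|<\varepsilon$.

(b) Give each countable group $E/N$ the discrete topology, let $h\colon E\to\prod_{N\in\mathcal N}E/N$ be the natural homomorphism, and let $M=h(E)$. The map $h$ is continuous because each $N$ is open, and $M$ is second-countable as a subspace of a countable product of countable discrete spaces. Fix $p$ and $\varepsilon$, and let $N\in\mathcal N$ be as in the definition of control. If $h(q)$ and $h(p)$ have the same $N$-coordinate, then $q\in p+N$ and $|f(q)-f(p)|<\varepsilon$. Applied to all $\varepsilon$, this shows that $h(q)=h(p)$ implies $f(q)=f(p)$, so $f=\varphi\circ h$ for a function $\varphi$ on $M$. The points of $M$ with the same $N$-coordinate as $h(p)$ form an open neighborhood of $h(p)$ on which $\varphi$ differs from $\varphi(h(p))$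 by less than $\varepsilon$. Hence $\varphi$ is continuous.
\end{proof}

\begin{proposition}\label{prop:lindelof-fact}
A Lindel\"of abelian topological group $E$ with a base at $0$ consisting of open subgroups is $\mathbb R$-factorizable.
\end{proposition}

\begin{proof}
Every open subgroup has countable index, because its cosets form a disjoint open cover of $E$. Let $f\colon E\to\mathbb R$ be continuous. For $x\in E$ and $l\ge1$ choose an open subgroup $N_{x,l}$ with $|f(q)-f(x)|<1/l$ for $q\in x+N_{x,l}$. For each $l$ there is a countable set $P_l\subset E$ such that the cosets $x+N_{x,l}$, $x\in P_l$, cover $E$. The countable family $\mathcal N=\{N_{x,l}:l\ge1,\ x\in P_l\}$ controls $f$: given $p$ and $l$, pick $x\in P_l$ with $p\in x+N_{x,l}$; then $p+N_{x,l}=x+N_{x,l}$, and $|f(q)-f(p)|<2/l$ on this coset. Lemma~\ref{lem:control}(b) applies.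
\end{proof}

Countable index of open subgroups passes from $E$ to $E^m$, and a uniformly continuous function is controlled by one subgroup for each $\varepsilon=1/l$. So on any finite power of a group as in Proposition~\ref{prop:lindelof-fact} all uniformly continuous functions factor. A counterexample must be a function that is continuous in a highly nonuniform way: it has to need a different subgroup at each of uncountably many points. The Lindel\"of property forbids this in $E$, and the task is to make the Lindel\"of property fail in $E^2$ badly enough to produce such a function.

\section{A model: two Lindel\"of spaces with a discrete diagonal}\label{sec:model}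

Let $T=2^\omega$ be the Cantor set of binary sequences. For a finite binary string $s$ of length $k$, the set $[s]$ of all $t\in T$ extending $s$ is a \emph{cylinder of length $k$}. The cylinders are compact and open, they are countably many, and they form a base of $T$. We write $t|k$ for the string of the first $k$ digits of $t$, and for $a\ne t$ we put $\Delta(a,t)=\min\{m:a(m)\ne t(m)\}$, so that $t\in[a|k]$ exactly when $t=a$ or $\Delta(a,t)\ge k$.

Suppose that $A$, $C_1$, $C_2$ are pairwise disjoint subsets of $T$, that $A$ is uncountable, and that each $C_i$ meets every uncountable closed subset of $T$. (Lemma~\ref{lem:sets} below provides such sets.) For $F\subset A$ let $X_i^F$ be the set $A\cup C_i$ with the topology generated by the traces of cylinders and the singletons $\{a\}$, $a\in F$. Let $X_i=X_i^A$. Thus in $X_i$ all points of $A$ are isolated, while the points of $C_i$ keep their usual neighborhoods. If $F$ is countable, $X_i^F$ is second-countable; these coarser spaces play the role of the groups $M$.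

\emph{The space $X_i$ is Lindel\"of.} Given an open cover, each $c\in C_i$ lies in a cylinder $B_c$ whose trace on $X_i$ is contained in a member of the cover. There are only countably many different cylinders $B_c$, and the set $T\setminus\bigcup_cB_c$ is closed and misses $C_i$, so it is countable. Hence countably many members of the cover suffice.

\emph{Every continuous $f\colon X_i\to\mathbb R$ is continuous on $X_i^F$ for some countable $F$.} For each $l\ge1$ choose the cylinders $B_c\ni c$ so that $f$ differs from $f(c)$ by less than $1/l$ on $B_c\cap X_i$; as before, the set $K_l$ of points not covered is countable. Let $F=A\cap\bigcup_lK_l$. A point $a\in A\setminus F$ lies, for each $l$, in a cylinder on whose trace $f$ oscillates by at most $2/l$, so continuity at $a$ does not require $a$ to be isolated.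

\emph{The product behaves differently.} The set $D=\{(x,y)\in X_1\times X_2:x=y\}$ is closed, since the topology is finer than that of $T\times T$. Because $C_1\cap C_2=\emptyset$, we have $D=\{(a,a):a\in A\}$, and this set consists of isolated points. So $D$ is an uncountable clopen discrete subspace, and its indicator function $\mathbf 1_D$ is continuous. But $\mathbf 1_D$ is not continuous on $X_1^F\times X_2^F$ for any $F\ne A$: if $a\in A\setminus F$, then every neighborhood of $(a,a)$ contains a point $(c,a)$ with $c\in C_1$, because $C_1$ meets every cylinder, and $\mathbf 1_D(c,a)=0$.

The points of $A$ accumulate at points of $C_1$ in the first factor and at points of $C_2$ in the second, and they cannot do both at once. We now transfer this to a group, first for $n=1$. Let $V=\mathbb F_2^{\,2}$ with basis $v_1,v_2$. For $t\in T$ and $v\in V$ let $e_t(v)\colon T\to V$ be the function with value $v$ at $t$ and $0$ elsewhere. Represent $x\in X_i$ by $e_x(v_i)$. These functions generate the group of finitely supported $g\colon T\to V$ whose values are arbitrary on $A$, lie in $\{0,v_i\}$ on $C_i$, and vanish elsewhere. In the square of this group the diagonal appears as the set of pairs $(e_a(v_1),e_a(v_2))$,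 as we want. Three difficulties arise.

First, the diagonal also appears in the group itself, as the set of sums $e_a(v_1)+e_a(v_2)=e_a(v_1+v_2)$, and these have nowhere to accumulate (Remark~\ref{rem:third} makes this precise). The remedy is a third set $C_3$, on which the permitted values are $0$ and $v_1+v_2$. Now every nonzero $v\in V$ is permitted on one of the sets $C_i$, and the points $e_a(v)$ can accumulate at points $e_c(v)$. The pairs $(e_a(v_1),e_a(v_2))$ remain without accumulation points, since $v_1$ and $v_2$ are permitted together only on $A$. For general $n$ we take $V=\mathbb F_2^{\,n+1}$ and one set $C_H$ for each hyperplane $H$: any $n$ vectors are permitted together on some $C_H$, and the $n+1$ vectors of a basis are permitted together only on $A$.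

Second, an element with $r$ points in its support varies in a product of $r$ spaces like $X_i$, and we have just seen that such products are not Lindel\"of. But distinct points lie in disjoint cylinders, so only products over disjoint cylinders matter, and these avoid the diagonal. Section~\ref{sec:thin} chooses the sets $C_H$ so that these products are Lindel\"of.

Third, points of the group are not isolated. To obtain a continuous function, the points over the diagonal must be expanded to a locally finite family of open cosets. This dictates the choice of the group topology in Section~\ref{sec:group}.

\section{Thin sets and the choice of $A$ and $C_H$}\label{sec:thin}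

In the model, a closed set missing $C_i$ was countable. In a product $Q_1\times Q_2$ of two cylinders this cannot be arranged: if $a\in A\cap Q_1$, then $\{a\}\times Q_2$ is closed, uncountable and disjoint from $C_1\times C_2$. Such sets are harmless, being copies of a product with fewer factors, and we build them into the notion of smallness.

Let $r\ge1$ and let $Q_1,\dots,Q_r$ be pairwise disjoint cylinders. A \emph{slice} of $\prod_jQ_j$ is a set $\{p\in\prod_jQ_j:p_i=s\}$ with $i\le r$ and $s\in T$. A subset of $\prod_jQ_j$ is \emph{thin} if it is covered by countably many slices. Subsets and countable unions of thin sets are thin, and for $r=1$ thin means countable.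

We shall choose points from all closed sets that are not thin, in a recursion of length $\mathfrak c$, always avoiding the fewer than $\mathfrak c$ coordinates used before. If $\mathfrak c=\aleph_1$, these coordinates determine countably many slices, which cannot cover the set. In general we must know that a closed set that is not thin is not covered by fewer than $\mathfrak c$ slices, and this follows from a perfect set argument.

\begin{lemma}\label{lem:perfect}
If $K\subset\prod_{j\le r}Q_j$ is closed and not thin, then there is $P\subset K$ with $|P|=\mathfrak c$ such that any two distinct points of $P$ differ in every coordinate.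
\end{lemma}

\begin{proof}
Let $K_0$ be the union of all thin relatively open subsets of $K$. In a second-countable space a union of open sets is the union of countably many of them, so $K_0$ is thin. Hence $K^*=K\setminus K_0$ is nonempty, and it is closed in $K$, so it is compact. No nonempty relatively open $U\subset K^*$ is thin. Indeed, write $U=U'\cap K^*$ with $U'$ open in $K$; if $U$ were thin, then $U'\subset U\cup K_0$ would be thin, so $U'\subset K_0$ and $U=\emptyset$.

We define, for all finite binary strings $\tau$, nonempty sets $U_\tau=K^*\cap\prod_j[s^\tau_j]$, where $s^\tau_1,\dots,s^\tau_r$ are strings of a common length $l_\tau$. For the empty string let $l_\emptyset=0$ and $U_\emptyset=K^*$. Given $U_\tau$, pick $p\in U_\tau$. Since $U_\tau$ is not thin, it is not covered by the $r$ slices through $p$, so there is $q\in U_\tau$ with $q_j\ne p_j$ for all $j$. Choose $l\ge l_\tau$ with $l>\Delta(p_j,q_j)$ for all $j$, and put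
\[
U_{\tau0}=K^*\cap\prod_j[p_j|l],\qquad U_{\tau1}=K^*\cap\prod_j[q_j|l].
\]
Both sets are contained in $U_\tau$, and $[p_j|l]\cap[q_j|l]=\emptyset$ for every $j$; thus a point of $U_{\tau0}$ and a point of $U_{\tau1}$ differ in every coordinate.

For $x\in2^\omega$ the sets $U_{x|i}$, $i\in\omega$, are nonempty, compact and decreasing, so we may pick $p_x$ in their intersection. If $x\ne y$ and $\tau$ is their longest common initial segment, then one of $p_x,p_y$ lies in $U_{\tau0}$ and the other in $U_{\tau1}$. The set $P=\{p_x:x\in2^\omega\}$ is as required.
\end{proof}

From now on $n\ge1$ is fixed, $V=\mathbb F_2^{\,n+1}$ has the basis $v_1,\dots,v_{n+1}$, and $\mathcal H$ is the finite set of hyperplanes ($n$-dimensional subspaces) of $V$.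

\begin{lemma}\label{lem:sets}
There are pairwise disjoint subsets $A$ and $C_H$ $(H\in\mathcal H)$ of $T$ with $|A|=\mathfrak c$ such that for all $r\ge1$, all pairwise disjoint cylinders $Q_1,\dots,Q_r$, all $H_1,\dots,H_r\in\mathcal H$ and every closed set $K\subset\prod_jQ_j$ that is not thin,
\[
K\cap\prod_jC_{H_j}\ne\emptyset .
\]
In particular, each $C_H$ meets every uncountable closed subset of $T$, and so meets every cylinder.
\end{lemma}

\begin{proof}
There are countably many choices of $r$, $(Q_j)$ and $(H_j)$, and a second-countable space has at most $\mathfrak c$ closed subsets. So all tuples $(r,(Q_j),(H_j),K)$ as in the statement can be listed, with repetitions if necessary, in a sequence indexed by the ordinals $\xi<\mathfrak c$. We proceed by recursion, assigning at each stage finitely many points of $T$ to the sets under construction. Let $S_\xi$ be the set of points assigned before stage $\xi$. Then $|S_\xi|\le|\xi|\cdot\aleph_0+\aleph_0<\mathfrak c$.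

Let $(r,(Q_j),(H_j),K)$ be the $\xi$th tuple, and take $P\subset K$ from Lemma~\ref{lem:perfect}. For each $s\in S_\xi$ and $j\le r$ at most one point of $P$ has $j$th coordinate $s$. So fewer than $\mathfrak c$ points of $P$ have a coordinate in $S_\xi$, and some $p\in P$ has none. The coordinates $p_1,\dots,p_r$ are distinct because the $Q_j$ are disjoint. Assign $p_j$ to $C_{H_j}$ for each $j$, then choose $a_\xi\in T\setminus(S_\xi\cup\{p_1,\dots,p_r\})$ and assign it to $A$.

No point is assigned twice, so the resulting sets are pairwise disjoint and $|A|=\mathfrak c$. The last assertion is the case $r=1$, $Q_1=T$.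
\end{proof}

The disjointness of the cylinders cannot be dropped: the diagonal of $T\times T$ is closed, it meets each slice in one point and so is not covered by countably many slices, and it misses $C_H\times C_{H'}$ for $H\ne H'$.

\section{The group $G$}\label{sec:group}

For $t\in T$ let $V_t=V$ if $t\in A$, let $V_t=H$ if $t\in C_H$, and let $V_t=\{0\}$ otherwise. Let
\[
G=\bigoplus_{t\in T}V_t
\]
be the group of finitely supported functions $g\colon T\to V$ with $g(t)\in V_t$ for all $t$. It has exponent $2$, so we write $+$ for subtraction as well. The function $e_t(v)$ with value $v$ at $t$ and $0$ elsewhere belongs to $G$ when $v\in V_t$. There are $\mathfrak c$ finitely supported functions $T\to V$, and the elements $e_a(v_1)$, $a\in A$, are distinct, so $|G|=\mathfrak c$. The diagonal of the model is replaced by the points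
\[
p_a=(e_a(v_1),\dots,e_a(v_{n+1}))\in G^{n+1}\qquad(a\in A).
\]

An element of $G$ may be viewed as a $V$-valued measure with finite support, and we call it small if it gives mass zero to every block of a fine partition of $T$. For $B\subset T$ let $\sigma_B\colon G\to V$ be the homomorphism $\sigma_B(g)=\sum_{t\in B}g(t)$, and for a partition $\mathcal P$ of $T$ let $N(\mathcal P)$ be the subgroup of all $g$ with $\sigma_B(g)=0$ for every block $B\in\mathcal P$. Two rules cover all computations below.
\begin{itemize}
\item[(S1)] If $B$ is a union of blocks of $\mathcal P$, then $\sigma_B$ vanishes on $N(\mathcal P)$.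
\item[(S2)] If $s,t$ lie in the same block of $\mathcal P$ and $v\in V_s\cap V_t$, then $e_s(v)+e_t(v)\in N(\mathcal P)$.
\end{itemize}
Rule (S1) holds because the support of $g$ meets finitely many blocks, so $\sigma_B(g)$ is a finite sum of block sums. Rule (S2) holds because $v+v=0$.

Let $L_k=N(\mathcal P_k)$, where $\mathcal P_k$ is the partition into cylinders of length $k$. By (S1), $L_{k+1}\subset L_k$. By (S2), these subgroups make $e_s(v)$ close to $e_t(v)$ when $s$ is close to $t$ in the Cantor set. It remains to isolate the points of $A$, and the first idea fails.

\begin{remark}\label{rem:naive}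
Suppose that the base at $0$ consisted of the subgroups $N'_{k,F}=\{g\in L_k:g(a)=0\text{ for }a\in F\}$ with $F\subset A$ finite. Then no family of basic neighborhoods $O'_a=p_a+(N'_{k_a,F_a})^{n+1}$, $a\in A$, would be locally finite. Indeed, there are $k$, a string $s$ of length $k$ and an uncountable $A'\subset A\cap[s]$ with $k_a=k$ for $a\in A'$. By Lemma~\ref{lem:sets} choose $c_j\in[s]\setminus A$ with $v_j\in V_{c_j}$, and let $x_j=e_{c_j}(v_j)$. Given $l\ge k$, a finite $F$ and $a\in A'\setminus F$, choose $c'_j\in[a|l]\setminus A$ with $v_j\in V_{c'_j}$ and let $y_j=x_j+e_a(v_j)+e_{c'_j}(v_j)$. Then $y_j+x_j\in N'_{l,F}$ and $y_j+e_a(v_j)=e_{c_j}(v_j)+e_{c'_j}(v_j)\in N'_{k,F_a}$. So every neighborhood of $(x_1,\dots,x_{n+1})$ meets $O'_a$ for all but finitely many $a\in A'$.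
\end{remark}

The trouble is that $O'_a$ sees nothing below the scale $k_a$, so the mass at $a$ can be compensated at a point $c'_j$ very near $a$. The subgroup attached to $a$ must therefore record sums at all scales around $a$, while leaving every other point inside an open block, so that continuity at the points of $C_H$ survives. For $a\in T$ and $m\in\omega$ let $R_m(a)=\{t\ne a:\Delta(a,t)=m\}$. This \emph{ring} is the cylinder of length $m+1$ whose members agree with $a$ in the first $m$ digits and disagree in the next. The set $\{a\}$ and the rings $R_m(a)$, $m\in\omega$, form a partition $\mathcal R_a$ of $T$, and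
\begin{equation}\label{eq:ball}
[a|k]=\{a\}\cup\bigcup_{m\ge k}R_m(a).
\end{equation}
If $\Delta(a,b)=m$, then $a$ agrees with $b$ in the first $m$ digits and disagrees in the next, so
\begin{equation}\label{eq:ring}
R_m(b)=[a|(m+1)],\qquad\text{and this set contains $a$ but not $b$.}
\end{equation}
For $a\in A$ let $W_a=N(\mathcal R_a)$; thus $g\in W_a$ if and only if $g(a)=0$ and $\sigma_{R_m(a)}(g)=0$ for all $m$. By \eqref{eq:ball} and (S1),
\begin{equation}\label{eq:vanish}
\sigma_{[a|k]}\text{ vanishes on }W_a\qquad(a\in A,\ k\in\omega).
\end{equation}

For $k\in\omega$ and finite $F\subset A$ put
\[
N_{k,F}=L_k\cap\bigcap_{a\in F}W_a .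
\]
Since $N_{\max(k,l),F\cup F'}\subset N_{k,F}\cap N_{l,F'}$, these subgroups form a base at $0$ of a group topology, and from now on $G$ carries this topology. It is Hausdorff: if $g(t)\ne0$ and $k$ is so large that distinct points of $\operatorname{supp}g$ lie in distinct cylinders of length $k$, then $\sigma_{[t|k]}(g)=g(t)\ne0$, so $g\notin L_k$. By \eqref{eq:vanish} with $k=0$ we have $W_a\subset L_0$, so $W_a=N_{0,\{a\}}$ is an open, hence clopen, subgroup.

The next lemma says that a basic neighborhood $N_{k,F}$ cannot distinguish points near any $c\notin F$. It will be used for $c$ in one of the sets $C_H$ to prove the Lindel\"of property, and for $c\in A$ to prove that $f$ does not factor.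

\begin{lemma}\label{lem:pairs}
Let $k\in\omega$, let $F\subset A$ be finite, let $c\in T\setminus F$, and let $l\ge k$ satisfy $l>\Delta(c,b)$ for all $b\in F$. If $s,t\in[c|l]$ and $v\in V_s\cap V_t$, then $e_s(v)+e_t(v)\in N_{k,F}$.
\end{lemma}

\begin{proof}
The cylinder $[c|l]$ is contained in the block $[c|k]$ of $\mathcal P_k$. For $b\in F$ and $d=\Delta(c,b)<l$ it is contained in $[c|(d+1)]$, which by \eqref{eq:ring} is the block $R_d(b)$ of $\mathcal R_b$. Apply (S2) to each of these partitions.
\end{proof}

\section{The $n$th power is Lindel\"of}\label{sec:lindelof}

We regard $\vec g=(g_1,\dots,g_n)\in G^n$ as the finitely supported function $t\mapsto\vec g(t)=(g_1(t),\dots,g_n(t))\in V_t^n$. The plan is to fix the nonzero values of $\vec g$, let the points of the support move in disjoint cylinders, and show that each of the countably many pieces so obtained is Lindel\"of.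

For a nonzero $w=(w_1,\dots,w_n)\in V^n$ let
\[
C_w=\bigcup\{C_H:H\in\mathcal H,\ w\in H^n\},\qquad Y_w=A\cup C_w .
\]
Since $w\ne0$, the set $Y_w$ consists of exactly those $t$ with $w\in V_t^n$, that is, the points at which the value $w$ is permitted. The vectors $w_1,\dots,w_n$ span a subspace of dimension at most $n$, so
\begin{equation}\label{eq:hyper}
\text{for every nonzero }w\in V^n\text{ there is }H\in\mathcal H\text{ with }C_H\subset C_w .
\end{equation}
This is the only place where the exponent $n$ enters the argument. Give $Y_w$ the topology generated by the traces of cylinders and the singletons $\{a\}$, $a\in A$; a point $c\in C_w$ has the base $\{[c|l]\cap Y_w:l\in\omega\}$. For $n=1$ the spaces $Y_{v_1}$ and $Y_{v_2}$ are the spaces $X_1$ and $X_2$ of the model.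

\begin{lemma}\label{lem:eps}
The map $\varepsilon_w\colon Y_w\to G^n$, $\varepsilon_w(t)=(e_t(w_1),\dots,e_t(w_n))$, is continuous.
\end{lemma}

\begin{proof}
Points of $A$ are isolated, so let $c\in C_w$ and let $N_{k,F}$ be given. Since $F\subset A$, we have $c\notin F$, and we can choose $l$ as in Lemma~\ref{lem:pairs}. For $t\in[c|l]\cap Y_w$ that lemma gives $e_t(w_i)+e_c(w_i)\in N_{k,F}$ for all $i$, that is, $\varepsilon_w(t)\in\varepsilon_w(c)+N_{k,F}^{\,n}$.
\end{proof}

\begin{lemma}\label{lem:product}
Let $r\ge0$, let $Q_1,\dots,Q_r$ be pairwise disjoint cylinders, and let $w^1,\dots,w^r\in V^n$ be nonzero. Then $Z=\prod_{j\le r}(Y_{w^j}\cap Q_j)$ is Lindel\"of.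
\end{lemma}

\begin{proof}
We use induction on $r$. For $r=0$ the space is a point. Let $r\ge1$, let $\mathcal O$ be an open cover of $Z$, and let $D=\prod_j(C_{w^j}\cap Q_j)\subset Z$. At a point $d\in D$ the sets $Z\cap\prod_j[d_j|l]$ form a base, so there is a product of cylinders $B_d$ with $d\in B_d\subset\prod_jQ_j$ such that $B_d\cap Z$ is contained in a member of $\mathcal O$. There are countably many products of cylinders, so countably many members of $\mathcal O$ cover $Z\cap\bigcup_dB_d$.

The set $K=\prod_jQ_j\setminus\bigcup_dB_d$ is closed in the usual topology and disjoint from $D$. By \eqref{eq:hyper} choose $H_j$ with $C_{H_j}\subset C_{w^j}$. A point of $K\cap\prod_jC_{H_j}$ would lie in $D$, so this intersection is empty, and $K$ is thin by Lemma~\ref{lem:sets}. The intersection of $Z$ with a slice $\{p:p_i=s\}$ is empty or homeomorphic to $\prod_{j\ne i}(Y_{w^j}\cap Q_j)$, which is Lindel\"of by the inductive hypothesis. So $Z\cap K$ is contained in a countable union of Lindel\"of subspaces of $Z$, and countably many members of $\mathcal O$ cover it.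
\end{proof}

\begin{proposition}\label{prop:lindelof}
$G^n$ is Lindel\"of.
\end{proposition}

\begin{proof}
For data as in Lemma~\ref{lem:product}, the map $Z\to G^n$, $(s_1,\dots,s_r)\mapsto\sum_j\varepsilon_{w^j}(s_j)$, is continuous by Lemma~\ref{lem:eps} and the continuity of addition, so its image is Lindel\"of. There are countably many choices of $r$, $(Q_j)$ and $(w^j)$. Every $\vec g\in G^n$ lies in one of the images: if $t_1,\dots,t_r$ are the distinct points of its support and $w^j=\vec g(t_j)$, then $w^j\ne0$, $t_j\in Y_{w^j}$ and $\vec g=\sum_j\varepsilon_{w^j}(t_j)$, and we may take pairwise disjoint cylinders $Q_j\ni t_j$. (For $\vec g=0$ take $r=0$.) A countable union of Lindel\"of subspaces is Lindel\"of.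
\end{proof}

\section{A locally finite family in $G^{n+1}$}\label{sec:family}

For $a\in A$ let $O_a=p_a+W_a^{\,n+1}$, a nonempty clopen subset of $G^{n+1}$. To show that two cosets $x+N$ and $y+N'$ of $G$ are disjoint is to show that $x+y\notin N+N'$, and we do this by finding a set $B\subset T$ such that $\sigma_B$ vanishes on both subgroups but not at $x+y$. The rings supply such sets.

\begin{proposition}\label{prop:family}
The family $\{O_a:a\in A\}$ is disjoint and locally finite.
\end{proposition}

\begin{proof}
\emph{Disjointness.} Let $a\ne b$ in $A$. If $O_a$ met $O_b$, the first coordinates would give $e_a(v_1)+e_b(v_1)\in W_a+W_b$. Let $m=\Delta(a,b)$ and $B=[a|(m+1)]$. By \eqref{eq:vanish}, $\sigma_B$ vanishes on $W_a$. By \eqref{eq:ring}, $B=R_m(b)$, so $\sigma_B$ vanishes on $W_b$, and $a\in B$, $b\notin B$. Thus $\sigma_B(e_a(v_1)+e_b(v_1))=v_1\ne0$, a contradiction.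

\emph{Local finiteness.} Let $\vec g=(g_1,\dots,g_{n+1})\in G^{n+1}$ and $S=\bigcup_j\operatorname{supp}g_j$. Choose $k$ such that distinct points of $S$ lie in distinct cylinders of length $k$, and put $F=S\cap A$ and $N=N_{k,F}$. We claim that $\vec g+N^{n+1}$ is disjoint from $O_a$ for every $a\in A\setminus F$; since $F$ is finite, this suffices. Suppose that the two sets meet. Then
\begin{equation}\label{eq:meet}
g_j+e_a(v_j)\in N+W_a\qquad(j=1,\dots,n+1).
\end{equation}
Let $Q=[a|k]$. The homomorphism $\sigma_Q$ vanishes on $N\subset L_k$ and, by \eqref{eq:vanish}, on $W_a$. So \eqref{eq:meet} gives $\sigma_Q(g_j)=v_j\ne0$ for all $j$. By the choice of $k$ the set $S\cap Q$ has at most one point; hence it has exactly one point $t$, and $g_j(t)=v_j$ for all $j$. Thus $V_t$ contains a basis of $V$, which forces $V_t=V$ and $t\in A$. Therefore $t\in F$.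

Since $a\notin F$, we have $t\ne a$, and $m=\Delta(a,t)\ge k$ because $t\in Q$. Let $B=[a|(m+1)]\subset Q$. As in the first part, $B=R_m(t)$, so $\sigma_B$ vanishes on $N\subset W_t$ and on $W_a$, and $a\in B$, $t\notin B$. Now \eqref{eq:meet} gives $\sigma_B(g_1)=v_1\ne0$. But $S\cap B\subset S\cap Q=\{t\}$ and $t\notin B$, so $g_1$ vanishes on $B$. This contradiction proves the claim.
\end{proof}

The first half of the argument excludes accumulation at points supported outside $A$, and it needs all $n+1$ coordinates. With only the first $n$ it fails: if $H$ is the span of $v_1,\dots,v_n$ and $c\in C_H$, then by Lemma~\ref{lem:eps} the points $(e_a(v_1),\dots,e_a(v_n))$ converge to $(e_c(v_1),\dots,e_c(v_n))$ along any sequence of points $a\in A$ converging to $c$ in $T$. The second half excludes accumulation at points supported in $A$. Both halves use \eqref{eq:vanish}, which is what the subgroups of Remark~\ref{rem:naive} lack.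

\begin{remark}\label{rem:third}
Let $n=1$, and suppose that we had put $V_t=\{0\}$ on the set $C_H$ with $H=\{0,v_1+v_2\}$. The same proof, with the single relation $g+e_a(v_1+v_2)\in N+W_a$ in place of \eqref{eq:meet}, would show that the cosets $e_a(v_1+v_2)+W_a$ form a locally finite family in the group itself, because $v_1+v_2\in V_t$ would again force $t\in A$. A Lindel\"of space has no uncountable locally finite family of nonempty sets, since it is covered by countably many open sets each meeting finitely many members. So all three lines of $\mathbb F_2^{\,2}$ are needed.
\end{remark}

The union of a locally finite family of closed sets is closed, because near each point it coincides with a finite union. Hence $O=\bigcup_{a\in A}O_a$ is clopen, and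
\[
f=\mathbf 1_O\colon G^{n+1}\to\{0,1\}
\]
is continuous.

\section{The function $f$ does not factor}\label{sec:nofactor}

At the point $p_a$ the function $f$ is controlled by $W_a^{\,n+1}$. We show that a basic subgroup that does not mention $a$ cannot take its place. As in the model, we move the first coordinate from $a$ to a nearby point of some $C_H$ and leave the others fixed.

\begin{proposition}\label{prop:nocontrol}
No family of fewer than $\mathfrak c$ subgroups of the form $N_{k,F}^{\,n+1}$ controls $f$.
\end{proposition}

\begin{proof}
Suppose that $\{N_{k_i,F_i}^{\,n+1}:i\in I\}$ controls $f$ and $|I|<\mathfrak c$. The sets $F_i$ are finite, so $|\bigcup_iF_i|<\mathfrak c=|A|$, and there is $a\in A\setminus\bigcup_iF_i$. Apply the definition of control with $p=p_a$ and $\varepsilon=1$. Since $f(p_a)=1$ and $f$ takes only the values $0$ and $1$, there is $i\in I$ such that, with $N=N_{k_i,F_i}$,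
\[
p_a+N^{n+1}\subset O .
\]
Choose $l\ge k_i$ with $l>\Delta(a,b)$ for all $b\in F_i$. Since $n\ge1$, there is a hyperplane $H$ containing $v_1$, and by Lemma~\ref{lem:sets} there is $c\in C_H\cap[a|l]$. Note that $c\notin A$. Let $u=e_a(v_1)+e_c(v_1)$. Lemma~\ref{lem:pairs}, applied to the points $a$ and $c$ of the cylinder $[a|l]$, gives $u\in N$. Hence the point
\[
q=p_a+(u,0,\dots,0)=(e_c(v_1),e_a(v_2),\dots,e_a(v_{n+1}))
\]
lies in $O_b$ for some $b\in A$. Elements of $W_b$ vanish at $b$, so the first coordinate of any point of $O_b$ has the value $v_1\neq0$ at $b$. But $e_c(v_1)$ vanishes at $b$, because $c\notin A$. This is a contradiction.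
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The group $G$ of Section~\ref{sec:group} is Hausdorff, has exponent $2$ and cardinality $\mathfrak c$, and has the base $\{N_{k,F}\}$ of open subgroups. Part (I) follows from Propositions~\ref{prop:lindelof} and~\ref{prop:lindelof-fact}.

For (II), suppose that $f=\varphi\circ h$ with $h$ a continuous homomorphism to a group of character less than $\mathfrak c$ and $\varphi$ continuous. Lemma~\ref{lem:control}(a), applied to the base $\{N_{k,F}^{\,n+1}\}$ of $G^{n+1}$, gives a family of fewer than $\mathfrak c$ such subgroups controlling $f$, contrary to Proposition~\ref{prop:nocontrol}. A second-countable group has countable character and $\aleph_0<\mathfrak c$, so $G^{n+1}$ is not $\mathbb R$-factorizable. The family of open sets is given by Proposition~\ref{prop:family}.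

If $1\le m\le n$, then $G^m$ is the image of $G^n$ under a projection, so it is Lindel\"of, and it is $\mathbb R$-factorizable by Proposition~\ref{prop:lindelof-fact}. If $m\ge n+1$, let $\pi\colon G^m\to G^{n+1}$ be the projection onto the first $n+1$ coordinates and let $\iota\colon G^{n+1}\to G^m$ be the continuous homomorphism $x\mapsto(x,0)$, so that $\pi\circ\iota$ is the identity. If $f\circ\pi=\varphi\circ h$ with $h$ a continuous homomorphism to a second-countable group and $\varphi$ continuous, then $f=\varphi\circ(h\circ\iota)$, contrary to (II). So $G^m$ is not $\mathbb R$-factorizable.
\end{proof}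

The bound on the character in (II) is the best possible for this group: there are only $\mathfrak c$ pairs $(k,F)$, so $G^{n+1}$ has character at most $\mathfrak c$, and $f$ factors through the identity map.

\begin{thebibliography}{1}

\bibitem{RS}
Evgenii Reznichenko and Ol'ga Sipacheva, \emph{Weird $\mathbb R$-Factorizable Groups}, arXiv:2506.18733 (2025).

\end{thebibliography}
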